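# Projective tensor products with an almost square factor

Throughout, scalars $\mathbb K$ are $\mathbb R$ or $\mathbb C$ unless stated otherwise. For a Banach space $X$ we write $B_X$ and $S_X$ for its unit ball and unit sphere, and $L(X,Y)$ for the bounded operators from $X$ to $Y$. The symbol $E\oplus_\infty F$ denotes $E\times F$ with norm $\|(f,z)\|=\max(\|f\|,\|z\|)$. The unit vectors of any sequence space are written $e_k$. Statements such as $\|x\pm y_n\|\to1$ mean that both $\|x+y_n\|\to1$ and $\|x-y_n\|\to1$.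

## 1. Almost square spaces and the diameter two property

**Definition 1.** A Banach space $X$ is *weakly almost square* (WASQ) if for every $x\in S_X$ there is a sequence $(y_n)$ in $S_X$ with $y_n\to0$ weakly and $\|x\pm y_n\|\to1$.

So from each point of the sphere one can move by a full unit, forward and backward, and almost stay in the ball. Weak nullity says the directions run off to infinity.

**Example 1.** (i) $c_0$ is WASQ: take $y_n=e_n$. These are weakly null, and $\|x\pm e_n\|_\infty=\max(\sup_{i\ne n}|x_i|,|x_n\pm1|)\to\max(\|x\|_\infty,1)=1$.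

(ii) $L_1[0,1]$ is WASQ. Take $y_n=r_nx$ with $r_n$ the Rademacher functions. Then $\|y_n\|_1=1$ and $\|x\pm r_nx\|_1=\int|x|(1\pm r_n)$. The $r_n$ are orthonormal in $L_2$ and bounded by $1$, so $\int r_nf\to0$ for $f\in L_2$, hence for $f\in L_1$ by density. With $f=|x|$ this gives $\|x\pm y_n\|_1\to1$. With $f=xg$, $g\in L_\infty$, it gives $y_n\to0$ weakly.

(iii) A nonzero finite-dimensional space is never WASQ, since there weakly null sequences are norm null.

**Definition 2.** $X$ is *almost square* (ASQ) if for all $x_1,\dots,x_N\in S_X$ there is a sequence $(y_n)\subset S_X$ with $\|x_i\pm y_n\|\to1$ for every $i$.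

**Example 2.** (i) Let $X=\ell_1^n\oplus_\infty c_0$ or $X=\ell_1\oplus_\infty c_0$. For $(f,z)\in S_X$ and $y_j=(0,e_j)$ we have
$$\|(f,z)\pm y_j\|=\max(\|f\|_1,\|z\pm e_j\|_\infty)\to\max(\|f\|_1,\|z\|_\infty,1)=1 ,$$
and $y_j\to0$ weakly. The same sequence serves all points at once, so $X$ is both ASQ and WASQ.

(ii) $L_1[0,1]$ is not ASQ. Let $x_1=2\cdot 1_{[0,1/2]}$ and $x_2=2\cdot1_{[1/2,1]}$. Since $\frac12(|a+b|+|a-b|)\ge\max(|a|,|b|)$,
$$\tfrac12\bigl(\|x_1+y\|+\|x_1-y\|\bigr)\ge\int\max(|x_1|,|y|)\ge1+\int_{1/2}^1|y| .$$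
So $\|x_1\pm y_n\|\to1$ forces $\int_{1/2}^1|y_n|\to0$. In the same way $x_2$ forces $\int_0^{1/2}|y_n|\to0$. Then $\|y_n\|\to0$, which is impossible for $y_n\in S_X$.

**Definition 3.** $X$ has the *diameter two property* (D2P) if every nonempty relatively weakly open subset of $B_X$ has diameter $2$.

**Example 3.** $\ell_2$ fails the D2P. If $x\in B_{\ell_2}$ and $|x_1-1|<\varepsilon<1$, then $\|x-e_1\|^2\le\varepsilon^2+1-(1-\varepsilon)^2$, so these weak neighborhoods of $e_1$ have small diameter. Positive examples, among them $c_0$ and $L_1[0,1]$, come from the next lemma.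

**Lemma 1.** Every nonzero WASQ space $V$ has the D2P.

*Proof.* By Example 1(iii), $V$ is infinite-dimensional. Let $U\subset B_V$ be nonempty and relatively weakly open. First we find a point of $S_V$ in $U$. Pick $x_0\in U$ and a basic neighborhood $\{v\in B_V:|\phi_i(v-x_0)|<\varepsilon,\ i\le s\}\subset U$. Choose $d\ne0$ in the common kernel of the $\phi_i$, which is possible since $\dim V=\infty$. The continuous function $s\mapsto\|x_0+sd\|$, $s\ge0$, starts at a value $\le1$ and tends to infinity, so it takes the value $1$. The corresponding point $x$ lies in $U\cap S_V$.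

Now let $(y_n)$ be given by WASQ for $x$ and put $m_n=\max(1,\|x+y_n\|,\|x-y_n\|)\to1$. The points $(x\pm y_n)/m_n$ lie in $B_V$ and converge weakly to $x$, so they are in $U$ for large $n$. Their distance is $2/m_n\to2$. $\square$

## 2. Projective tensor products: norms, functionals, projections

**Definition 4.** $X\widehat\otimes_\pi Y$ is the completion of $X\otimes Y$ under
$$\|u\|_\pi=\inf\Bigl\{\sum_{i=1}^n\|x_i\|\|y_i\|:\ u=\sum_{i=1}^nx_i\otimes y_i\Bigr\}.$$

We use these textbook facts.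

* **(F1)** $(X\widehat\otimes_\pi Y)^*=L(X,Y^*)$ isometrically, with $\langle T,x\otimes y\rangle=(Tx)(y)$.
* **(F2)** If $\|u\|<c$, then $u=\sum_j\mu_jx_j\otimes v_j$ (a finite or countable sum) with $\|x_j\|=\|v_j\|=1$, $\mu_j>0$, $\sum_j\mu_j<c$. If $u\in X\otimes Y$, the sum can be taken finite.
* **(F3)** If $R\in L(X,X_1)$, then $R\otimes I$ extends to an operator $X\widehat\otimes_\pi Y\to X_1\widehat\otimes_\pi Y$ of norm $\le\|R\|$. If $R$ is a norm-one projection on $X$, then $R\otimes I$ is a norm-one projection on $X\widehat\otimes_\pi Y$ (for $Y\ne\{0\}$), and its range is isometrically $R(X)\widehat\otimes_\pi Y$.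
* **(F4)** $\ell_1\widehat\otimes_\pi Y=\ell_1(Y)$ isometrically, by $f\otimes y\mapsto(f(k)y)_k$. The same holds with $\ell_1^m$.

The second half of (F3) deserves its short proof. Let $i:R(X)\to X$ be the inclusion. Both $i\otimes I$ and $R\otimes I:X\widehat\otimes_\pi Y\to R(X)\widehat\otimes_\pi Y$ have norm $\le1$, and $(R\otimes I)(i\otimes I)$ is the identity. So $\|v\|\le\|(i\otimes I)v\|\le\|v\|$, that is, $i\otimes I$ is isometric. The projection $iR\otimes I=(i\otimes I)(R\otimes I)$ has its range inside that of $i\otimes I$ and fixes it pointwise, so the two ranges agree.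

If $Y$ is finite-dimensional with basis $(v_l)$, every $u\in X\widehat\otimes_\pi Y$ is a sum $\sum_lg_l\otimes v_l$ with $g_l\in X$.

**Example 4.** Let $1<p<\infty$, $\frac1p+\frac1q=1$, $Y=\ell_p^n$, so $Y^*=\ell_q^n$ with unit vectors $e_k^*$. Let $X_n=\ell_1^n\oplus_\infty c_0$, with canonical norm-one projections $Q:X_n\to\ell_1^n$ and $P:X_n\to c_0$. By (F3) we regard $\ell_1^n\otimes Y$ and $c_0\widehat\otimes_\pi Y$ as isometric subspaces of $X_n\widehat\otimes_\pi Y$. Put
$$u=\frac1n\sum_{k=1}^ne_k\otimes e_k\in\ell_1^n\otimes Y. \tag{1}$$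
Then $\|u\|=1$. The representation shows $\|u\|\le1$. The operator $T_0(f,z)=\sum_kf_ke_k^*$ has norm $1$ in $L(X_n,Y^*)$, because $\|\sum f_ke_k^*\|_q\le\|f\|_1$, and $\langle T_0,u\rangle=\frac1n\sum_k(T_0e_k)(e_k)=1$.

## 3. Is weak almost squareness inherited by $X\widehat\otimes_\pi Y$?

If $\mu$ is a non-atomic finite measure, it is known that $L_1(\mu,Y)\cong L_1(\mu)\widehat\otimes_\pi Y$ is WASQ for every Banach space $Y$. The paper of José Rodríguez and Abraham Rueda Zoca, "On weakly almost square Banach spaces", arXiv:2301.07943 (2023), is the source of the following problem, which is posed as not known in general.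

> Let $X$ and $Y\ne\{0\}$ be Banach spaces with $X$ WASQ. Must $X\widehat\otimes_\pi Y$ be WASQ?

The answer will be no, with $X=\ell_1^3\oplus_\infty c_0$ and $Y=\ell_4^3$. First, two cases where it is yes.

**The factor $Y=\ell_1^m$.** Here $X\widehat\otimes_\pi\ell_1^m=\ell_1^m(X)$. Let $x=(x_1,\dots,x_m)$ with $\sum\|x_i\|=1$. For $x_i\ne0$ let $(y_n^{(i)})_n$ be a WASQ sequence for $x_i/\|x_i\|$. Put $y_n=(\|x_i\|y_n^{(i)})_i$, with zero entries where $x_i=0$. Then $\|y_n\|=1$, $y_n\to0$ weakly, and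
$$\|x\pm y_n\|=\sum_{x_i\neq 0}\|x_i\|\,\Bigl\|\tfrac{x_i}{\|x_i\|}\pm y_n^{(i)}\Bigr\|\to1 .$$
So tensoring with $\ell_1^m$ always preserves WASQ.

**The factor $X=c_0$.** Let $\tau_j$ be the right shift by $j$ places, an isometry of $c_0$ with a left inverse of norm $1$. For $u$ in the unit sphere of $c_0\widehat\otimes_\pi Y$ put $w_j=(\tau_j\otimes I)u$.

* The left inverse gives $\|w_j\|=1$.
* $\langle T,\tau_jx\otimes y\rangle=(T\tau_jx)(y)\to0$ because $\tau_jx\to0$ weakly. The operators $\tau_j\otimes I$ are uniformly bounded, so $w_j\to0$ weakly.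
* Given $\varepsilon>0$, write $u=\sum_k\lambda_kx_k\otimes y_k$ with norm-one vectors and $\sum\lambda_k\le1+\varepsilon$. Then $\|u\pm w_j\|\le\sum_k\lambda_k\|x_k\pm\tau_jx_k\|$. Each $\|x_k\pm\tau_jx_k\|\to1$ and is at most $2$, so by dominated convergence $\limsup\|u\pm w_j\|\le1+\varepsilon$. Since $\|u+w_j\|+\|u-w_j\|\ge2$, both norms tend to $1$.

So $c_0\widehat\otimes_\pi Y$ is WASQ for every $Y\ne\{0\}$. The proof worked because $c_0$ contains an isometric copy, far away, of all the $x_k$ together. In $\ell_1^n\oplus_\infty c_0$ the vectors $e_1,\dots,e_n$ of $\ell_1^n$ have to be replaced by vectors of $c_0$, and we will see what this costs.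

## 4. Pairing each $x_k$ with a vector of $c_0$

Let $X$ be ASQ and $u=\sum_k\lambda_kx_k\otimes y_k$ a finite sum of norm one, with norm-one vectors and $\sum\lambda_k\approx1$. The natural candidate is
$$w=\sum_k\lambda_kh_k\otimes y_k,\qquad\|h_k\|=1,\quad\|x_k\pm h_k\|\approx1 . \tag{2}$$
The upper bound is free: $\|u\pm w\|\le\sum\lambda_k\|x_k\pm h_k\|\approx1$. The issue is whether $\|w\|$ can be close to $1$.

With one common $h_k=h$, as ASQ literally offers, $w=h\otimes\sum_k\lambda_ky_k$ has norm $\|\sum\lambda_ky_k\|$. For $u$ in (1) this is $n^{1/p-1}<1$. So we should use different $h_k$. In $X_n$, every choice $h_k\in B_{c_0}$ satisfies $\|e_k\pm h_k\|=1$, so there is much freedom. But there is a ceiling. Let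
$$\kappa_n=\mathbb E|\varepsilon_1+\dots+\varepsilon_n|,\qquad\rho=\frac{n^{1/p}}{\kappa_n},$$
with independent random signs $\varepsilon_k$.

**Lemma 2.** For scalars $a_1,\dots,a_n$, $\ \mathbb E|\sum_k\varepsilon_ka_k|\ge\frac{\kappa_n}n\sum_k|a_k|$. Consequently, for $g_1,\dots,g_n\in\ell_1$,
$$\mathbb E\Bigl\|\sum_k\varepsilon_kg_k\Bigr\|_1\ge\frac{\kappa_n}n\sum_k\|g_k\|_1 .$$

*Proof.* Let the scalars be real. The function $g(a)=\mathbb E|\sum\varepsilon_ka_k|$ is convex and invariant under sign changes and permutations of the coordinates. So $g(a)=g(|a|)$ is the average of $g(\pi|a|)$ over permutations $\pi$. By convexity this is at least $g$ of the average of the vectors $\pi|a|$. That average is the constant vector with entries $\frac1n\sum|a_k|$, where $g$ equals $\frac{1}{n}\sum|a_k|\cdot\kappa_n$. For complex scalars write $|\zeta|=\frac14\int_0^{2\pi}|\mathrm{Re}(e^{i\alpha}\zeta)|\,d\alpha$. Apply the real inequality to $\mathrm{Re}(e^{i\alpha}a_k)$ and integrate in $\alpha$.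 The statement in $\ell_1$ follows by summing over coordinates. $\square$

For finite-dimensional $Y$ and $B\in L(c_0,Y^*)$ write $B^*:Y\to\ell_1$, $B^*y=((Be_i)(y))_i$. Thus
$$(Bz)(y)=\sum_iz_i(B^*y)_i,\qquad\|B^*y\|_1=\sup_{z\in B_{c_0}}|(Bz)(y)|\le\|B\|\,\|y\| . \tag{3}$$

**Lemma 3.** Let $1<p<\infty$, $Y=\ell_p^n$, $B\in L(c_0,Y^*)$, $\|B\|\le1$, $b_k=\|B^*e_k\|_1$. Then $b_k\le1$ and $\frac1n\sum_kb_k\le\rho$.

*Proof.* The first claim is (3). For all signs, $\|\sum\varepsilon_kB^*e_k\|_1\le\|\sum\varepsilon_ke_k\|_p=n^{1/p}$. Take expectations and use Lemma 2: $\frac{\kappa_n}n\sum b_k\le n^{1/p}$. $\square$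

Now take any $w=\frac1n\sum_kh_k\otimes e_k$ with $h_k\in B_{c_0}$. By (F1) there is $B$ with $\|B\|=1$ and
$$\|w\|=\langle B,w\rangle=\frac1n\sum_k(Bh_k)(e_k)\le\frac1n\sum_kb_k\le\rho .$$
So when $\rho<1$ no choice in (2), based on this representation of $u$, can succeed.

When is $\rho<1$? For $n=3$ the sum of signs is $\pm3$ in $2$ of $8$ cases and $\pm1$ in $6$, so $\kappa_3=\frac{2\cdot3+6\cdot1}8=\frac32$. With $p=4$, $\rho=\frac23\,3^{1/4}<\frac23\cdot\frac43=\frac89$, because $(4/3)^4=\frac{256}{81}>3$. In contrast, $\kappa_n\le(\mathbb E(\sum\varepsilon_k)^2)^{1/2}=\sqrt n$, so $\rho\ge1$ for $p\le2$. For $n=2$, $\kappa_2=1$ and $\rho=2^{1/p}>1$.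

This does not yet disprove anything. A competitor $w$ with $\|u+w\|\approx1$ could come from quite a different representation of $u+w$. We need an upper bound for $\|w\|$ that assumes only $\|u+w\|\le1+\delta$.

## 5. Counterexamples from $\ell_1^n\oplus_\infty c_0$ and $\ell_p^n$

**Theorem A.** Let $n\ge3$, $2<p<\infty$, $X_n=\ell_1^n\oplus_\infty c_0$, $Y=\ell_p^n$, $\kappa_n=\mathbb E|\varepsilon_1+\dots+\varepsilon_n|$, $\rho=n^{1/p}/\kappa_n$. Then $X_n$ is ASQ and WASQ. If $\rho<1$, then $X_n\widehat\otimes_\pi Y$ is not WASQ. More precisely, for every $\eta>0$, $B_{X_n\widehat\otimes_\pi Y}$ has a nonempty relatively weakly open subset of diameter $<2\rho+\eta$. For $n=3$, $p=4$ we have $\rho=\frac23\,3^{1/4}<\frac89$, so the question of Section 3 has a negative answer. For $p=n\to\infty$ we have $\rho\to0$. So even the D2P is not inherited from an ASQ factor, and the diameters of weakly open sets can be made arbitrarily small.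

The first sentence of the conclusion is Example 2(i).

**How to bound $\|w\|$.** Test $u+w$ against one operator that is close to the norming operator $T_0$ of $u$ on the $\ell_1^n$ part and equals $tB$ on the $c_0$ part, where $B$ norms $w$. The plain sum $T_0\oplus tB$ has norm above $1$: at $(e_k,z)$ its value is $e_k^*+tBz$. Since $q>1$, the coordinates $i\ne k$ of $tBz$ raise the $\ell_q$ norm only by the order of $t^q$. Only the $k$-th coordinate, of size at most $tb_k$, matters to first order. So it suffices to shrink the coefficient of $e_k^*$ by about $tb_k$. This costs $t\cdot\frac1n\sum b_k\le t\rho$ on $u$ and gains $t\|w\|$ on $w$.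

**Lemma 4.** Let $u$ be as in (1), $w\in c_0\widehat\otimes_\pi Y$, and $\|u+w\|\le1+\delta$, where $\delta\ge0$. Then
$$\|w\|\le\rho+t^{q-1}+\frac\delta t\qquad\text{for every }0<t\le\tfrac12 .$$

*Proof.* **Step 1: the test operator.** We build $T$ as described. Choose $B\in L(c_0,Y^*)$ with $\|B\|=1$ and $\langle B,w\rangle=\|w\|$, and let $b_k=\|B^*e_k\|_1$. Put
$$\alpha_k=(1-t^q)^{1/q}-tb_k,\qquad T(f,z)=\sum_{k=1}^nf_k\alpha_ke_k^*+tBz .$$
Since $2t^q\le2t\le1$, we have $(1-t^q)^{1/q}\ge t\ge tb_k$, so $\alpha_k\ge0$.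

**Step 2: $\|T\|\le1$.** This makes $T$ an admissible functional. The unit ball of $X_n$ is $B_{\ell_1^n}\times B_{c_0}$. For fixed $z$ the function $f\mapsto\|T(f,z)\|$ is convex, so it suffices to take $f=\theta e_k$ with $|\theta|=1$. Let $\beta=Bz$, so $\|\beta\|_q\le1$ and $|\beta_i|=|(Bz)(e_i)|\le b_i$. Then
$$\|\theta\alpha_ke_k^*+t\beta\|_q^q=|\theta\alpha_k+t\beta_k|^q+t^q\sum_{i\ne k}|\beta_i|^q\le(\alpha_k+tb_k)^q+t^q=(1-t^q)+t^q=1 .$$

**Step 3: evaluate.** This turns the norm bound into the inequality. On $c_0$ the operator $T$ is $tB$, and $(Te_k)(e_k)=\alpha_k$ for $e_k\in\ell_1^n$. Using Lemma 3 and $(1-s)^{1/q}\ge1-s$ on $[0,1]$,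
$$1+\delta\ge|\langle T,u+w\rangle|=\frac1n\sum_k\alpha_k+t\|w\|\ge1-t^q-t\rho+t\|w\| .$$
Solve for $\|w\|$. $\square$

*Proof of Theorem A.* **Step 1: if $\rho<1$, the space is not WASQ.** We show that the point $u$ admits no sequence as in Definition 1. Suppose $(w_j)$ lies in the unit sphere of $X_n\widehat\otimes_\pi Y$, is weakly null, and $\|u+w_j\|\to1$. The operator $Q\otimes I$ has finite-dimensional range $\ell_1^n\otimes Y$, so $(Q\otimes I)w_j$ is weakly null in a finite-dimensional space and $\|(Q\otimes I)w_j\|\to0$. Since $w_j=(Q\otimes I)w_j+(P\otimes I)w_j$, the elements $w_j'=(P\otimes I)w_j\in c_0\widehat\otimes_\pi Y$ satisfy $\|w_j'\|\to1$ and $\|u+w_j'\|\to1$. Fix $t\in(0,\frac12]$ and apply Lemma 4 with $\delta_j=\max(0,\|u+w_j'\|-1)\to0$. In the limit, $1\le\rho+t^{q-1}$. Let $t\to0$. Since $q>1$, we get $\rho\ge1$, a contradiction.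

**Step 2: small weakly open sets.** We quantify Step 1. For $\delta>0$ let
$$W=\{v\in B_{X_n\widehat\otimes_\pi Y}:\ \|(Q\otimes I)v-u\|<\delta\}.$$
It contains $u$. It is relatively weakly open, because an operator into a finite-dimensional space is continuous from the weak to the norm topology. For $v\in W$ put $w=(P\otimes I)v$. Then $\|v-(u+w)\|=\|(Q\otimes I)v-u\|<\delta$, so $\|u+w\|\le1+\delta$ and Lemma 4 bounds $\|w\|$. For $v,v'\in W$ this gives
$$\|v-v'\|\le2\delta+\|w\|+\|w'\|\le2\bigl(\delta+\rho+t^{q-1}+\delta/t\bigr).$$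
Given $\eta>0$, choose $t$ small and then $\delta$ small to get $\operatorname{diam}W<2\rho+\eta$. If $\rho<1$, taking $\eta=2-2\rho$ shows that the D2P fails.

**Step 3: the constants.** The case $n=3$, $p=4$ was computed in Section 4. For large $n$ we need a lower bound on $\kappa_n$. Let $s=\sum_k\varepsilon_k$. Then $\mathbb Es^2=n$ and $\mathbb Es^4=n+3n(n-1)\le3n^2$. Hölder's inequality for $s^2=|s|^{2/3}|s|^{4/3}$ gives
$$n=\mathbb Es^2\le(\mathbb E|s|)^{2/3}(\mathbb Es^4)^{1/3}\le\kappa_n^{2/3}(3n^2)^{1/3},$$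
so $\kappa_n\ge\sqrt{n/3}$. For $p=n$, $\rho\le n^{1/n}\sqrt{3/n}\to0$. $\blacksquare$

## 6. Finite-dimensional factors and maps into $L_1(\mu)$

In Lemma 3 the obstruction was that a contraction $B^*:\ell_p^n\to\ell_1$ cannot have $\|B^*e_k\|_1$ close to $1$ for all $k$. This suggests asking which finite-dimensional $Y$ admit contractions into $L_1$ that lose no norm at the extreme points of $B_Y$.

**Theorem B.** Let $Y\ne\{0\}$ be finite-dimensional and $Z=\ell_1\oplus_\infty c_0$ (an ASQ space). The following are equivalent: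

* (a) $X\widehat\otimes_\pi Y$ is WASQ for every ASQ space $X$;
* (b) $Z\widehat\otimes_\pi Y$ is WASQ;
* (b′) $Z\widehat\otimes_\pi Y$ has the D2P;
* (c) there is a linear $S:Y\to L_1(\mu)$, for some measure $\mu$, with $\|S\|\le1$ and $\|Sy\|=1$ for all $y\in\operatorname{ext}B_Y$.

**Example 5.** $Y=\mathbb K$ satisfies (c), with $S$ the identity and $\mu$ a point mass. As $X\widehat\otimes_\pi\mathbb K=X$, the theorem then says that every ASQ space is WASQ. The real space $\ell_\infty^n$ satisfies (c) with $Sy=y(1)\mathbf 1\in L_1[0,1]$, because the extreme points are the sign vectors. For $n\ge2$ this $S$ is not even injective: condition (c) asks nothing away from the extreme points.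

**Corollary C.** (i) If $Y$ is finite-dimensional and strictly convex, (a) holds iff $Y$ is isometric to a subspace of an $L_1(\mu)$. (ii) For $\mathbb K=\mathbb R$ and $Y=\ell_p^n$: (a) holds iff $p\in[1,2]\cup\{\infty\}$ or $n\le2$. (iii) For $\mathbb K=\mathbb R$, (a) holds whenever $\dim Y\le2$. So $3$ is the least dimension of a real $Y$ that fails for some ASQ $X$.

For the rest of the notes on Theorem B, fix a basis $(v_l)_{l\le d}$ of $Y$ with biorthogonal functionals $v_l^*$, and $C$ such that $\|\varphi\|\le C\sum_l|\varphi(v_l)|$ for $\varphi\in Y^*$.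

**Lemma 5.** Condition (c) is equivalent to

* (c′) there is a finite Borel measure $\nu$ on the compact set $S_{Y^*}$ such that $N(y):=\int|\varphi(y)|\,d\nu(\varphi)$ satisfies $N(y)\le\|y\|$ for all $y\in Y$, with equality for $y\in\operatorname{ext}B_Y$.

More precisely, each $S$ as in (c) yields $\nu$ with $N(y)=\|Sy\|$ for all $y$.

*Proof.* Given $\nu$, the map $Sy=(\varphi\mapsto\varphi(y))\in L_1(\nu)$ has $\|Sy\|=N(y)$. Conversely, given $S$, fix representatives $g_l$ of $Sv_l$ and let $\varphi_\omega\in Y^*$ be given by $\varphi_\omega(v_l)=g_l(\omega)$. By linearity $(Sy)(\omega)=\varphi_\omega(y)$ for almost every $\omega$, and $\|\varphi_\omega\|\le C\sum_l|g_l(\omega)|$ is integrable. Let $\nu$ be the image, under $\omega\mapsto\varphi_\omega/\|\varphi_\omega\|$, of the finite measure $\|\varphi_\omega\|\,d\mu$ restricted to $\{\varphi_\omega\ne0\}$. Then $\int|\varphi(y)|\,d\nu=\int|\varphi_\omega(y)|\,d\mu=\|Sy\|$. $\square$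

**Lemma 6.** If (c′) holds, then for every $\sigma>0$ there are $N'\in\mathbb N$ and $S':Y\to\ell_1^{N'}$ linear with $\|S'\|\le1$ and $\|S'y\|\ge1-\sigma$ on $\operatorname{ext}B_Y$.

*Proof.* Let $\epsilon>0$ with $2\epsilon\,\nu(S_{Y^*})\le\sigma$. Partition $S_{Y^*}$ into nonempty Borel sets $A_1,\dots,A_{N'}$ of diameter $\le\epsilon$ and put $S'y=\bigl(\int_{A_i}\varphi(y)\,d\nu\bigr)_i$. Clearly $\|S'y\|_1\le N(y)\le\|y\|$. Choose $\varphi_i\in A_i$. For $\|y\|\le1$ the function $\varphi\mapsto\varphi(y)$ differs from $\varphi_i(y)$ by at most $\epsilon$ on $A_i$, so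
$$\Bigl|\int_{A_i}\varphi(y)\,d\nu\Bigr|\ge(|\varphi_i(y)|-\epsilon)\nu(A_i)\ge\int_{A_i}|\varphi(y)|\,d\nu-2\epsilon\,\nu(A_i) .$$
Summing, $\|S'y\|_1\ge N(y)-2\epsilon\,\nu(S_{Y^*})\ge1-\sigma$ for $y\in\operatorname{ext}B_Y$. $\square$

**Lemma 7.** Let $\nu_r$ be finite Borel measures on $S_{Y^*}$ with $\int|\varphi(y)|\,d\nu_r\le\|y\|$ for all $y$. Then some subsequence converges weak$^*$ to a finite Borel measure $\nu$, and along it $\int|\varphi(y)|\,d\nu_r\to\int|\varphi(y)|\,d\nu$ for every $y$.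

*Proof.* On $S_{Y^*}$ we have $1=\|\varphi\|\le C\sum_l|\varphi(v_l)|$, so $\nu_r(S_{Y^*})\le C\sum_l\|v_l\|$. Bounded sequences of measures on a compact metric space have weak$^*$ convergent subsequences, and $\varphi\mapsto|\varphi(y)|$ is continuous. $\square$

## 7. From $L_1$-maps to weakly null perturbations: (c)⇒(a)

Let $X$ be ASQ. We may assume $X\ne\{0\}$, since otherwise $X\widehat\otimes_\pi Y=\{0\}$ has an empty sphere. The plan is to carry out (2) with vectors $h_k$ taken from a copy of $\ell_\infty^N$ inside $X$, and to choose their signs by means of an $S'$ as in Lemma 6, so that $\|w\|$ stays near $1$.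

**Step 1: one new vector that is $\ell_\infty$-orthogonal to a finite-dimensional space.** This is the building block. *For every finite-dimensional $E\subset X$, $E\ne\{0\}$, and $\delta>0$ there is $h\in S_X$ with*
$$(1-\delta)\max(\|x\|,|\lambda|)\le\|x+\lambda h\|\le(1+\delta)\max(\|x\|,|\lambda|)\qquad(x\in E,\ \lambda\in\mathbb K). \tag{4}$$
Take a finite $\delta/2$-net $(x_i)$ of $S_E$ in $S_E$ and, by ASQ, $h\in S_X$ with $\|x_i\pm h\|\le1+\delta/2$ for all $i$. Then $\|x+h\|\le1+\delta$ for $x\in S_E$. For $|\lambda|=1$, $\|x+\lambda h\|=\|\lambda^{-1}x+h\|\le1+\delta$. The continuous convex function $(x,\lambda)\mapsto\|x+\lambda h\|$ on the compact convex set $B_E\times B_{\mathbb K}$ attains its maximum at an extreme point, which lies in $S_E\times S_{\mathbb K}$. So it is at most $1+\delta$ on the whole set, and homogeneity gives the upper bound. For the lower bound let $\max(\|x\|,|\lambda|)=1$. Then $\|x+\lambda h\|+\|x-\lambda h\|\ge2\max(\|x\|,|\lambda|)=2$, hence $\|x+\lambda h\|\ge2-(1+\delta)=1-\delta$.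 Homogeneity finishes.

**Step 2: near-optimal representations with extreme points of $B_Y$.** Condition (c) speaks only about extreme points, so we want only these in $Y$. Let $u$ be in the unit sphere of $X\widehat\otimes_\pi Y$. For $r\in\mathbb N$ choose $u_r\in X\otimes Y$ with $\|u-u_r\|\le\frac1{2r}$. Then $\|u_r\|<1+\frac1r$, and by (F2) $u_r$ is a finite sum of terms $\lambda\,x\otimes y$ with $\|x\|=\|y\|=1$, $\lambda>0$, and total weight $\le1+\frac1r$. Each such $y$ is a finite convex combination of extreme points of $B_Y$. Expanding keeps the total weight. So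
$$u_r=\sum_{k\le K_r}\lambda_k^rx_k^r\otimes y_k^r,\quad\|x_k^r\|=1,\ y_k^r\in\operatorname{ext}B_Y,\ \lambda_k^r>0,\quad1-\tfrac1r\le\|u_r\|\le\sum_k\lambda_k^r\le1+\tfrac1r .$$
Let $G_n=\operatorname{span}\{x_k^r:r\le n,\ k\le K_r\}$. These spaces increase, and $G_1\ne\{0\}$ since $\|u_1\|\ge\frac12$.

**Step 3: a $c_0$-sequence adapted to all $G_n$.** This gives room for many different $h_k$. Let $\delta_i=2^{-i-1}$ and choose inductively $h_i\in S_X$ satisfying (4) for $E=\operatorname{span}(G_i\cup\{h_1,\dots,h_{i-1}\})$ and $\delta=\delta_i$. Let $x\in G_n$ and let $c_n,\dots,c_m$ be scalars. Put $M=\max(\|x\|,\max_i|c_i|)$. Since $G_n\subset G_i$ for $i\ge n$, we can apply (4) successively to remove $h_m,h_{m-1},\dots,h_n$: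
$$\prod_{i=n}^m(1-\delta_i)\,M\le\Bigl\|x+\sum_{i=n}^mc_ih_i\Bigr\|\le\prod_{i=n}^m(1+\delta_i)\,M .$$
Now $\sum_{i\ge n}\delta_i=2^{-n}$, so $\prod_{i\ge n}(1+\delta_i)\le e^{2^{-n}}$ and $\prod_{i\ge n}(1-\delta_i)\ge1-2^{-n}$. With $\eta_n=e^{2^{-n}}-1\ge2^{-n}$ we get
$$(1-\eta_n)M\le\Bigl\|x+\sum_{i\ge n}c_ih_i\Bigr\|\le(1+\eta_n)M,\qquad0<\eta_n<1,\quad\eta_n\to0, \tag{5}$$
for finitely many nonzero $c_i$. With $x=0$, $n=1$ the upper bound gives $\|\sum c_ih_i\|\le2\max|c_i|$. Hence for $x^*\in X^*$, choosing unimodular $c_i$ with $c_ix^*(h_i)=|x^*(h_i)|$,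
$$\sum_i|x^*(h_i)|\le2\|x^*\| . \tag{6}$$

**Step 4: the perturbations.** We now define $w_r$. By Lemmas 5 and 6 choose $S_r:Y\to\ell_1^{N_r}$ with $\|S_r\|\le1$ and $\|S_ry\|\ge1-\frac1r$ on $\operatorname{ext}B_Y$. Write $\langle z,a\rangle=\sum_iz_ia_i$, and choose $z_k^r\in\ell_\infty^{N_r}$ with unimodular coordinates and $\langle z_k^r,S_ry_k^r\rangle=\|S_ry_k^r\|_1$. Choose $n_r\ge r$ with $n_{r+1}\ge n_r+N_r$, and put
$$J_rc=\sum_{i\le N_r}c_ih_{n_r+i}\quad(c\in\ell_\infty^{N_r}),\qquad w_r=\sum_{k\le K_r}\lambda_k^r\,J_rz_k^r\otimes y_k^r .$$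

**Step 5: upper bounds.** As $x_k^r\in G_r\subset G_{n_r}$, (5) gives $\|x_k^r\pm J_rz_k^r\|\le1+\eta_{n_r}$ and $\|J_rz_k^r\|\le1+\eta_{n_r}$. Therefore
$$\|u\pm w_r\|\le\tfrac1r+\bigl(1+\tfrac1r\bigr)(1+\eta_{n_r}),\qquad\|w_r\|\le\bigl(1+\tfrac1r\bigr)(1+\eta_{n_r}).$$

**Step 6: $\|w_r\|$ is not small.** This is where the first attempt failed and where (c) enters. By (5), $J_r^{-1}$ is defined on $J_r(\ell_\infty^{N_r})$ with norm $\le(1-\eta_{n_r})^{-1}$. Extend each of its coordinates by Hahn–Banach to get $P_r:X\to\ell_\infty^{N_r}$ with the same norm bound and $P_rJ_r=I$. Let $T_r=S_r^*P_r\in L(X,Y^*)$, that is, $(T_rx)(y)=\langle P_rx,S_ry\rangle$. Then $\|T_r\|\le(1-\eta_{n_r})^{-1}$ and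
$$\langle T_r,w_r\rangle=\sum_k\lambda_k^r\langle z_k^r,S_ry_k^r\rangle=\sum_k\lambda_k^r\|S_ry_k^r\|_1\ge\bigl(1-\tfrac1r\bigr)^2 ,$$
so $\|w_r\|\ge(1-\eta_{n_r})(1-\frac1r)^2$. With Step 5, $\|w_r\|\to1$ and $\limsup\|u\pm w_r\|\le1$. Since $\|u+w_r\|+\|u-w_r\|\ge2$, also $\|u\pm w_r\|\to1$.

**Step 7: weak nullity.** Expanding in the basis, $w_r=\sum_{l\le d}g_l^r\otimes v_l$ with
$$g_l^r=J_rc_l^r,\qquad c_l^r=\sum_k\lambda_k^rv_l^*(y_k^r)z_k^r,\qquad\|c_l^r\|_\infty\le2\|v_l^*\| .$$
For $x^*\in X^*$, $|x^*(g_l^r)|\le2\|v_l^*\|\sum_{i=n_r+1}^{n_r+N_r}|x^*(h_i)|\to0$ by (6), since $n_r\to\infty$. So $g_l^r\to0$ weakly. For $T\in L(X,Y^*)$ we get $\langle T,w_r\rangle=\sum_l(Tg_l^r)(v_l)\to0$, because $x\mapsto(Tx)(v_l)$ is in $X^*$.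

The sequence $w_r/\|w_r\|$ ($r$ large) is therefore as required in Definition 1, and $X\widehat\otimes_\pi Y$ is WASQ. This proves (c)⇒(a).

**The implications (a)⇒(b)⇒(b′).** $Z$ is ASQ by Example 2(i), so (a) gives (b). Lemma 1, applied to $V=Z\widehat\otimes_\pi Y\ne\{0\}$, gives (b′).

## 8. Exposed points force near-optimal representations: (b′)⇒(c)

Recall that $y\in B_Y$ is an *exposed point* if some real-linear functional attains its maximum over $B_Y$ at $y$ and nowhere else ($Y$ viewed as a real space). For example, every unit vector of a Euclidean space is exposed, by the inner product with itself. In a "stadium", a square with half-discs glued to two opposite sides, the four points where a segment meets a half-circle are extreme but not exposed. Straszewicz's theorem: in a finite-dimensional compact convex set the exposed points are dense in the extreme points.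

As in Section 5 we take a diagonal tensor $u=\frac1m\sum e_k\otimes y_k$ and a large $w\in c_0\widehat\otimes_\pi Y$ with $\|u+w\|\approx1$. In Section 4 we did not know how $u+w$ might be represented. If the $y_k$ are exposed, every near-optimal representation must contain, for each $k$, a term whose $Y$-vector is almost a unimodular multiple of $y_k$. This is enough to transfer norms from that term to $y_k$.

**Lemma 8.** Assume (b′). Let $y_1,\dots,y_m$ be exposed points of $B_Y$ and $\sigma>0$. Then there is $B\in L(c_0,Y^*)$ with $\|B\|=1$ and $\|B^*y_k\|_1\ge1-2\sigma$ for all $k\le m$.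

*Proof.* **Step 1: constants.** We fix how strongly the $y_k$ are exposed. A functional exposing $y_k$ has the form $\mathrm{Re}\,a_k$. Scale so that $\|a_k\|=1$. As $\sup_{B_Y}\mathrm{Re}\,a_k=\|a_k\|=1$ is attained at $y_k$, we have $a_k(y_k)=1$ and $\|y_k\|=1$. On the compact set $\{v\in B_Y:\|v-y_k\|\ge\sigma\}$ we have $\mathrm{Re}\,a_k<1$. So there is $\tau>0$ such that for all $k$ and $v\in B_Y$
$$\mathrm{Re}\,a_k(v)>1-\tau\ \Longrightarrow\ \|v-y_k\|<\sigma . \tag{7}$$
Choose $\delta>0$ with $\frac{3\delta}\tau+\frac{6\delta}\sigma<\frac1m$.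

**Step 2: a weakly open set around $u$.** It will produce a large $w$. Let $u=\frac1m\sum_{k\le m}e_k\otimes y_k\in\ell_1\widehat\otimes_\pi Y=\ell_1(Y)$, so $\|u\|=1$. Let $Q:Z\to\ell_1$, $P:Z\to c_0$ be the canonical projections, and let $(v)_k\in Y$ be the $k$-th coordinate of $(Q\otimes I)v\in\ell_1(Y)$. Put
$$W=\{v\in B_{Z\widehat\otimes_\pi Y}:\ \|(v)_k-y_k/m\|<\delta/m,\ k\le m\}.$$
It contains $u$ and is relatively weakly open, as the maps $v\mapsto(v)_k$ have finite-dimensional range. For $v\in W$, $\sum_{k\le m}\|(v)_k\|>1-\delta$, while $\sum_k\|(v)_k\|\le1$. So $\sum_{k>m}\|(v)_k\|<\delta$ and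
$$\|(Q\otimes I)v-u\|<2\delta . \tag{8}$$

**Step 3: a large $w$.** By (b′) there are $v,v'\in W$ with $\|v-v'\|>2-\delta$. By (8) their $Q$-parts differ by less than $4\delta$, so $\|(P\otimes I)v-(P\otimes I)v'\|>2-5\delta$. Hence for one of the two, say $v$, the element $w=(P\otimes I)v$ satisfies $\|w\|\ge1-3\delta$. By (8) again, $\|u+w\|\le1+2\delta$.

**Step 4: a near-optimal representation.** We collect what it satisfies. By (F2) write $u+w=\sum_j\mu_jx_j\otimes v_j$ with $x_j=(f_j,z_j)$, $\|x_j\|=\|v_j\|=1$, $\mu_j>0$, $\sum_j\mu_j\le1+3\delta$. Applying the coordinate maps and $P\otimes I$,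
$$\sum_j\mu_jf_j(k)v_j=\frac{y_k}m\quad(k\le m),\qquad w=\sum_j\mu_jz_j\otimes v_j . \tag{9}$$
Choose $B\in L(c_0,Y^*)$ with $\|B\|=1$, $\langle B,w\rangle=\|w\|$. By (3), $|(Bz_j)(v_j)|\le\|B^*v_j\|_1\le1$, so $\sum_j\mu_j\|B^*v_j\|_1\ge\|w\|\ge1-3\delta$, and
$$\sum_j\mu_j\bigl(1-\|B^*v_j\|_1\bigr)\le6\delta . \tag{10}$$

**Step 5: mass at each coordinate $k$.** We show that the terms serving coordinate $k$ have $v_j$ near a multiple of $y_k$, on average. Write $f_j(k)=|f_j(k)|\theta_{jk}$ with $|\theta_{jk}|=1$, $\nu_{jk}=\mu_j|f_j(k)|$, $M_k=\sum_j\nu_{jk}$. Since $\|f_j\|_1\le1$, we have $\nu_{jk}\le\mu_j$ and $\sum_{k\le m}\nu_{jk}\le\mu_j$. Apply $\mathrm{Re}\,a_k$ to (9):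
$$\sum_j\nu_{jk}\,\mathrm{Re}\,a_k(\theta_{jk}v_j)=\frac1m .$$
So $M_k\ge\frac1m$ for every $k\le m$. As $\sum_{k\le m}M_k\le\sum_j\mu_j\le1+3\delta$, also $M_k\le1+3\delta-\frac{m-1}m=\frac1m+3\delta$. Together with (10),
$$\sum_j\nu_{jk}\bigl(1-\mathrm{Re}\,a_k(\theta_{jk}v_j)\bigr)\le3\delta,\qquad\sum_j\nu_{jk}\bigl(1-\|B^*v_j\|_1\bigr)\le6\delta .$$

**Step 6: one good index for each $k$.** All summands are nonnegative, so by Markov's inequality the set of $j$ with $\mathrm{Re}\,a_k(\theta_{jk}v_j)\le1-\tau$ has $\nu_{\cdot k}$-mass at most $3\delta/\tau$. The set of $j$ with $\|B^*v_j\|_1\le1-\sigma$ has mass at most $6\delta/\sigma$. As $\frac{3\delta}\tau+\frac{6\delta}\sigma<\frac1m\le M_k$, some $j$ is in neither set. For it, (7) gives $\|\theta_{jk}v_j-y_k\|<\sigma$, and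
$$\|B^*y_k\|_1\ge\|B^*(\theta_{jk}v_j)\|_1-\|\theta_{jk}v_j-y_k\|\ge1-2\sigma .$$
The index depends on $k$, but $B$ does not. $\square$

**From Lemma 8 to (c).** Fix $r\in\mathbb N$ and let $\sigma=\frac1{3r}$. Apply Lemma 8 to a finite $\sigma$-net, chosen within the exposed points, of the set of exposed points of $B_Y$. This gives $B_r$ with $\|B_r\|=1$ and $\|B_r^*y\|_1\ge1-3\sigma=1-\frac1r$ for all exposed points $y$. By Straszewicz's theorem and continuity the same holds for all $y\in\operatorname{ext}B_Y$. Let $\varphi_i^r=B_re_i$ and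
$$\nu_r=\sum_{\varphi_i^r\ne0}\|\varphi_i^r\|\,\delta_{\varphi_i^r/\|\varphi_i^r\|},\qquad\int|\varphi(y)|\,d\nu_r=\sum_i|\varphi_i^r(y)|=\|B_r^*y\|_1\le\|y\| .$$
The measure $\nu_r$ is finite because $\sum_i\|\varphi_i^r\|\le C\sum_l\|B_r^*v_l\|_1$. By Lemma 7 a subsequence converges weak$^*$ to some $\nu$ with $\int|\varphi(y)|\,d\nu\le\|y\|$ for all $y$. For $y\in\operatorname{ext}B_Y$ the limit of $\|B_r^*y\|_1\in[1-\frac1r,1]$ is $1$. This is (c′), hence (c) by Lemma 5. The proof of Theorem B is complete. $\blacksquare$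

## 9. Strictly convex, planar and $\ell_p^n$ factors

We prove Corollary C by deciding condition (c).

**Part (i).** In a strictly convex space $\operatorname{ext}B_Y=S_Y$, so (c) says that $\|Sy\|=\|y\|$ for all $y$, that is, $S$ is an isometric embedding of $Y$ into $L_1(\mu)$.

**Part (iii).** The case $\dim Y=1$ is Example 5. Let $\dim Y=2$. That every real two-dimensional normed space embeds isometrically in an $L_1(\mu)$ is classical (Herz 1963, Lindenstrauss 1964). Here is a proof.

**Step 1: norms that are maxima of finitely many functionals.** We show that such a norm is a finite sum of terms $|\varphi_i(\cdot)|$. Let $N(y)=\max_{\varphi\in F}\varphi(y)$ be a norm on $\mathbb R^2$, with $F$ finite and symmetric. The function $g(s)=N(1,s)$ is a maximum of finitely many affine functions. So it is convex and piecewise affine, with kinks $s_1<\dots<s_k$, where the slope increases by $2c_i>0$. Then $g(s)-\sum_ic_i|s-s_i|$ has no kinks, so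
$$g(s)=\sum_ic_i|s-s_i|+\alpha s+\beta .$$
As $s\to\pm\infty$, $g(s)/|s|=N(1/|s|,\pm1)\to N(0,1)$. Hence $\sum c_i+\alpha=N(0,1)=\sum c_i-\alpha$, so $\alpha=0$ and $\sum c_i=N(0,1)$. For $s\ge\max|s_i|$,
$$2s\sum_ic_i+2\beta=g(s)+g(-s)=N(1,s)+N(-1,s)\ge N(0,2s)=2s\sum_ic_i,$$
so $\beta\ge0$. By homogeneity for $x\ne0$ and by continuity for $x=0$,
$$N(x,s)=\sum_ic_i|s-s_ix|+\beta|x| .$$

**Step 2: the limit.** We pass to the given norm. For $r\in\mathbb N$ let $F_r$ be a finite symmetric $\frac1{r+1}$-net of $S_{Y^*}$ and $N_r(y)=\max_{F_r}\varphi(y)$. Then $(1-\frac1{r+1})\|y\|\le N_r(y)\le\|y\|$. By Step 1, after normalizing the functionals, $N_r(y)=\int|\varphi(y)|\,d\nu_r$ for a finite measure $\nu_r$ on $S_{Y^*}$. Lemma 7 gives $\nu$ with $\int|\varphi(y)|\,d\nu=\|y\|$ for all $y$. So (c′) holds, and (a) follows.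

Together with Theorem A for $n=3$, $p=4$, the least dimension of a real $Y$ that fails for some ASQ $X$ is $3$.

**Part (ii), the cases where (a) holds.** For $p=\infty$ see Example 5. For $n\le2$ use (iii). For $p=1$ take $S$ to be the identity of $\ell_1^n$. Let $1<p\le2$. It is classical that $e^{-|t|^p}$ is a characteristic function. Let $\xi_1,\dots,\xi_n$ be independent with this characteristic function ($p$-stable variables). From $|x|=\frac1\pi\int_{\mathbb R}\frac{1-\cos(tx)}{t^2}\,dt$ and the fact that $\sum_ka_k\xi_k$ has characteristic function $e^{-\|a\|_p^p|t|^p}$,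
$$\mathbb E\Bigl|\sum_ka_k\xi_k\Bigr|=\frac1\pi\int_{\mathbb R}\frac{1-e^{-\|a\|_p^p|t|^p}}{t^2}\,dt=\|a\|_p\cdot\frac1\pi\int_{\mathbb R}\frac{1-e^{-|s|^p}}{s^2}\,ds .$$
The last integral is finite, since near $0$ the integrand is at most $|s|^{p-2}$ and $p>1$. So $a\mapsto\sum a_k\xi_k$, suitably scaled, embeds $\ell_p^n$ isometrically in $L_1$, and (c) holds.

**Part (ii), the cases where (a) fails.** Let $2<p<\infty$, $n\ge3$, and suppose (c) holds. Since $\ell_p^n$ is strictly convex, (c′) gives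
$$\|y\|_p=\int|\varphi(y)|\,d\nu(\varphi)\qquad\text{for all }y . \tag{11}$$
The contradiction comes from comparing two effects. In $\ell_p^n$, adding $\pm te_3$ to a vector of $\operatorname{span}(e_1,e_2)$ raises the norm only by the order $t^p$. In $L_1$, averaged over directions in a plane, the rise is at least of order $t^2$.

**Step 1: a bound for each direction.** Put $\varphi_i=\varphi(e_i)$, so $|\varphi_i|\le1$, and $x_\theta=\cos\theta\,e_1+\sin\theta\,e_2$. For real $a,b$ we have $|a+b|+|a-b|=2\max(|a|,|b|)$, hence $|a+b|+|a-b|-2|a|=2(|b|-|a|)^+$. Take $a=\varphi(x_\theta)$, $b=t\varphi_3$ with $0<t\le1$, and integrate using (11):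
$$\int2\bigl(t|\varphi_3|-|\varphi(x_\theta)|\bigr)^+d\nu=2\Bigl(\bigl(\|x_\theta\|_p^p+t^p\bigr)^{1/p}-\|x_\theta\|_p\Bigr)\le\frac{2t^p}{p\|x_\theta\|_p^{p-1}}\le C't^p .$$
Here we used the concavity of $s\mapsto s^{1/p}$ and $\|x_\theta\|_p\ge\max(|\cos\theta|,|\sin\theta|)\ge2^{-1/2}$, so $C'=\frac2p2^{(p-1)/2}$ works for all $\theta$. Where $|\varphi(x_\theta)|\le t|\varphi_3|/2$, the integrand on the left is at least $t|\varphi_3|$. Therefore
$$\int_{\{|\varphi(x_\theta)|\le t|\varphi_3|/2\}}|\varphi_3|\,d\nu\le C't^{p-1}\qquad\text{for all }\theta . \tag{12}$$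

**Step 2: average over directions.** This gives the opposite bound. For fixed $\varphi$, $\varphi(x_\theta)=\varphi_1\cos\theta+\varphi_2\sin\theta=R\cos(\theta-\theta_0)$ with $R\le\sqrt2$, and $|\cos(\theta-\theta_0)|\le|\theta-\theta_0-\frac\pi2|$. So all $\theta$ (modulo $2\pi$) with $|\theta-\theta_0-\frac\pi2|\le\frac{t|\varphi_3|}{2\sqrt2}$ satisfy $|\varphi(x_\theta)|\le t|\varphi_3|/2$. They form an interval of length $t|\varphi_3|/\sqrt2<2\pi$. Integrate (12) over $\theta\in[0,2\pi]$ and use Fubini (the set of pairs $(\varphi,\theta)$ is closed):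
$$\frac t{\sqrt2}\int|\varphi_3|^2\,d\nu\le2\pi C't^{p-1},\qquad\text{that is,}\qquad\int|\varphi_3|^2\,d\nu\le2\sqrt2\,\pi C't^{p-2}.$$

**Step 3: conclusion.** Let $t\to0$. As $p>2$, $\varphi_3=0$ for $\nu$-almost every $\varphi$. But (11) with $y=e_3$ says $\int|\varphi_3|\,d\nu=1$, a contradiction. So (c) fails, and by Theorem B so does (a). $\blacksquare$
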